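\title{Ternary trees with two long sides in every planar straight-line orthogonal drawing}

\begin{abstract}
Complete ternary trees on $n$ nodes have planar straight-line orthogonal grid drawings in which one side has length $O(n^{\log_3\phi})$, where $\phi$ is the golden ratio, and this bound is optimal for them. We show that it does not extend to all ternary trees. For every $n$ there is an $n$-node ternary tree all of whose drawings have both width and height in $\Omega(n^{p})$, where $p=s/(1+s)\approx0.4407$ with $2^{-s}+3^{-s}=1$, while $\log_3\phi\approx0.4380$. The trees come from unbalancing the recursion that defines complete trees, and the exponent $p$ is exact for them. The lower bound rests on two recursive inequalities that count columns in an arbitrary drawing.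
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{planar straight-line orthogonal drawing} of a graph, or \emph{drawing} for short, places the nodes at distinct points with integer coordinates and represents each edge by the horizontal or vertical segment between its endpoints, so that two edges meet only at a common endpoint and no node lies in the interior of an edge. The \emph{width} and the \emph{height} are the numbers of grid columns and grid rows that intersect the drawing; they are its two \emph{sides}. Trees are rooted. A \emph{ternary tree} is a tree in which every node has at most three children. It is \emph{complete} if every non-leaf node has exactly three children and all leaves have the same depth.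

Two edges that leave a node in the same direction overlap, so a node has at most one edge in each of the four directions. Only trees of maximum degree at most $4$ can be drawn, and such a tree becomes a ternary tree when it is rooted at a leaf. The shorter side of a drawing measures how thin a strip the tree fits into when the other dimension is free. A path fits into one column, a node of degree $4$ already forces three columns and three rows, and repeated branching forces more. Let $\phi=(1+\sqrt5)/2$. For complete ternary trees with $n$ nodes two facts are known: every drawing has both width and height in $\Omega(n^{\log_3\phi})$, and there is a drawing with one side in $O(n^{\log_3\phi})$. The following question comes from the work of Covella, Frati and Patrignani~\cite{CFP}.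

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $c>0$ such that every $n$-node ternary tree has a drawing with $\min(\mathrm{width},\mathrm{height})\le c\,n^{\log_3\phi}$?}
\medskip

One would guess that there is. In an unbalanced tree one can run the large subtrees along the long side and leave only small ones to fill the short side, whereas a complete tree offers no such choice, since all three subtrees of a node are the same. The guess is wrong: a slightly unbalanced tree can force the same width with fewer nodes.

The function $2^{-s}+3^{-s}$ decreases continuously from $2$ to $0$ on $[0,\infty)$, so there is a unique $s>0$ with $2^{-s}+3^{-s}=1$; numerically $s\approx0.7879$. Throughout the paper,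
\[
a=3^{-s},\qquad b=2^{-s},\qquad q=1+\frac1s,\qquad p=\frac1q=\frac{s}{1+s}\approx0.4407,\qquad c_1=ab\Bigl(\frac29\Bigr)^{p}.
\]

\begin{theorem}\label{thm:main}
We have $p>\log_3\phi$, and for every $n\ge1$ there is an $n$-node ternary tree such that every drawing of it has width and height both at least $c_1n^{p}$. Consequently no constant $c$ as in the Question exists.
\end{theorem}

The examples are obtained from an explicit family $T^*(w)$, $w>1$, defined in Section~\ref{sec:trees}, for which the exponent is exact.

\begin{theorem}\label{thm:sharp}
The tree $T^*(w)$ has $N=\Theta(w^q)$ nodes. It has width and height $\Omega(N^p)$ in every drawing, and it has a drawing of width $O(N^p)$. So the least possible shorter side of a drawing of $T^*(w)$ is $\Theta(N^p)$.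
\end{theorem}

We do not claim that $p$ is the worst-case exponent over all ternary trees.

Section~\ref{sec:spine} describes the one construction of drawings that we need and shows how the golden ratio arises from it. Section~\ref{sec:trees} perturbs the recursion of complete trees, explains the choice of $a$ and $b$, and proves the upper bound. Sections~\ref{sec:pieces} and~\ref{sec:rec} set up a way to count columns in an arbitrary drawing, and Section~\ref{sec:lower} applies it to our trees.

\section{Spine drawings and the golden ratio}\label{sec:spine}

A drawing of a tree is connected, so the grid columns it meets are consecutive, and so are the rows. Call a drawing of a rooted tree \emph{left-open} if the horizontal ray from the root to the left meets the drawing only at the root. Such a drawing can be joined to a parent on its left, and its mirror image to a parent on its right.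

\begin{lemma}[Spine drawing]\label{lem:spine}
Let $\sigma_1,\dots,\sigma_m$ be a path in a ternary tree $G$ that contains the root. Suppose that the children of the $\sigma_i$ that are off the path are labeled \emph{left} or \emph{right}, each $\sigma_i$ having at most one child with each label, and that the subtrees rooted at left and right children have left-open drawings of width at most $L$ and $R$, respectively. Then $G$ has a drawing of width at most $L+1+R$, which is left-open if the root has no left child.
\end{lemma}

\begin{proof}
Since the path contains the root, every node off the path lies in the subtree of exactly one labeled child. Let $h$ bound the heights of the given drawings and put $\sigma_i$ at $(0,2hi)$. Translate the drawing for a right child of $\sigma_i$ so that its root lies in the row of $\sigma_i$ and it occupies columns in $[1,R]$; do the same in $[-L,-1]$ with the mirror image of the drawing for a left child. The subtrees at $\sigma_i$ then lie in the band of rows at distance less than $h$ from $2hi$, and these bands are disjoint. The path runs in column $0$, which no subtree meets, and the edge from $\sigma_i$ to a labeled child runs along the free ray of that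 child. So there are no crossings. If the root has no left child, its band is empty to the left of column $0$.
\end{proof}

By induction, the lemma gives every ternary tree a left-open drawing: let the path pass through the root and up to two of its children and continue to leaves, and label the third child of the root \emph{right}.

\begin{example}\label{ex:upper}
Let $C_h$ be the complete ternary tree of height $h$. It has $n=(3^{h+1}-1)/2$ nodes, so $3^h\le n<\frac32\,3^h$ and $\phi^h=\Theta(n^{\log_3\phi})$. Choose the path as above. To the right of it hang one copy of $C_{h-1}$, at the root, and copies of $C_j$ with $j\le h-2$; to the left hang only copies of $C_j$ with $j\le h-2$. Hence $C_h$ has a left-open drawing of width at most $V_h$, where $V_0=1$, $V_1=2$ and $V_h=V_{h-2}+1+V_{h-1}$. The numbers $V_h+1=2,3,5,8,\dots$ satisfy the Fibonacci recurrence, and $V_h+1\le2\phi^h$ because $\phi^h=\phi^{h-1}+\phi^{h-2}$.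
\end{example}

The golden ratio thus records a splitting of the width: a subtree rooted at a \emph{child} on the far side, with the share $\phi^{-1}$, and a subtree rooted at a \emph{grandchild} on the near side, with the share $\phi^{-2}$.

\section{The trees $T(w)$}\label{sec:trees}

\subsection*{Unbalancing the recursion}
For $h\ge2$, the tree $C_h$ can be described as a root with two subtrees $C_{h-1}$ and a third subtree that consists of a root with three subtrees $C_{h-2}$. In terms of the approximate width $w=\phi^h$, these subtrees have widths $\phi^{-1}w$ and $\phi^{-2}w$. We keep the shape of this recursion and replace the shares $\phi^{-2},\phi^{-1}$ by $a,b$.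

\begin{definition}\label{def:trees}
For $0<w\le1$, $T(w)$ is a single node. For $w>1$, the root of $T(w)$ has three children with subtrees $A(w),T(bw),T(bw)$, where $A(w)$ is a root with three child subtrees $T(aw)$. For $w>1$, $T^*(w)$ is a root with three child subtrees $T(w)$.
\end{definition}

The constants satisfy
\begin{equation}\label{eq:ab}
a+b=1,\qquad b^2<a<b,\qquad a+ab\ge b,\qquad 3a^q+2b^q=1 .
\end{equation}
The first relation is the definition of $s$, the second is $4^{-s}<3^{-s}<2^{-s}$, the third follows from $a+ab\ge b^2+ab=b$, and the fourth holds because $sq=s+1$ gives $3a^q=3\cdot3^{-s-1}=a$ and $2b^q=b$. An \emph{induction on $w$} always means induction on the least integer $j\ge0$ with $b^jw\le1$. This integer is nondecreasing in $w$, and for $w>1$ it drops when $w$ is replaced by any number that is at most $bw$; in particular the recursion terminates. For $1<w\le 1/b$ the tree $T(w)$ has seven nodes: a root with two leaves and one copy of $C_1$.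

Why should $T(w)$ need about $w$ columns? Assume this for smaller parameters and consider, as a heuristic, only left-open spine drawings. The root has two essentially different placements.
\begin{itemize}
\item A copy of $T(bw)$ goes to the right. Then the root of $A(w)$ is on the spine and has a copy of $T(aw)$ on its left. The width is about $aw+bw=w$.
\item The subtree $A(w)$ goes to the right. It has a copy of $T(aw)$ on its far side, and on its near side about $b\cdot aw$ columns for the subtrees of the copies of $T(aw)$ on its own spine. On the left of the main spine hang subtrees of the two copies of $T(bw)$, which take about $b\cdot bw$ columns. The width is about $aw+abw+b^2w=aw+b(a+b)w=w$.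
\end{itemize}
Neither placement gains anything. Proposition~\ref{prop:lower} will turn this into a proof for arbitrary drawings, and the proof uses only $a+b=1$ and $b^2\le a\le b$.

\subsection*{The exponent}
If $(a,b)$ were a general pair $(t,1-t)$, the number of nodes would grow like $w^r$, where $F_r(t)=1$ and
\[
F_r(t)=3t^r+2(1-t)^r\qquad(0\le t\le1,\ r>1).
\]
A side of length $w$ would then be forced by about $w^r$ nodes, so we want $r$ small. Put $q_0=1/\log_3\phi>1$, so that $\phi^{q_0}=3$, and $t_0=\phi^{-2}$, so that $1-t_0=\phi^{-1}$. Complete trees correspond to $t=t_0$ and $r=q_0$; indeed $F_{q_0}(t_0)=\frac39+\frac23=1$. The condition $(1-t)^2\le t\le1-t$ describes the interval $[t_0,\frac12]$, so complete trees sit at an endpoint of the range in which the method works, and nothing makes that endpoint optimal. At the best $t$ the value $1$ must be the minimum of $F_r$. Then $3t^{r-1}=2(1-t)^{r-1}$, and $F_r(t)=1$ forces the common value to be $1$. This gives $t=3^{-1/(r-1)}$ and $1-t=2^{-1/(r-1)}$, which is our choice with $s=1/(r-1)$.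

\begin{lemma}\label{lem:exponent}
$p>\log_3\phi$.
\end{lemma}

\begin{proof}
We show $q<q_0$. The function $F_q$ is strictly convex. Since $q-1=1/s$, we have $a^{q-1}=\frac13$ and $b^{q-1}=\frac12$, so $F_q'(a)=q(3a^{q-1}-2b^{q-1})=0$. Hence $F_q$ attains its minimum only at $a$, and the minimum is $F_q(a)=1$ by~\eqref{eq:ab}. If $q\ge q_0$, then $F_q(t_0)\le F_{q_0}(t_0)=1$, so $t_0=a$. Then $b=\phi^{-1}$ and $b^2=a$, contrary to~\eqref{eq:ab}.
\end{proof}

\begin{lemma}\label{lem:size}
For $w>1$, the number $N$ of nodes of $T^*(w)$ satisfies $4w^q\le N\le\frac92(w/a)^q$.
\end{lemma}

\begin{proof}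
For $w>1$ we have $|T(w)|=2+3|T(aw)|+2|T(bw)|$. With $\mu(w)=|T(w)|+\frac12$ this reads $\mu(w)=3\mu(aw)+2\mu(bw)$, and $\mu(w)=\frac32$ for $w\le1$. We claim that $\frac32w^q\le\mu(w)\le\frac32(w/a)^q$ for all $w>a$. This holds for $a<w\le1$. For $w>1$ both $aw$ and $bw$ exceed $a$, and the claim follows by induction on $w$ from $3a^q+2b^q=1$. Finally $N=3|T(w)|+1=3\mu(w)-\frac12$, and $\frac92w^q-\frac12\ge4w^q$ for $w>1$.
\end{proof}

\subsection*{Narrow drawings}
The first of the two placements gives the upper bound.

\begin{proposition}\label{prop:upper}
For $w>1$, the tree $T^*(w)$ has a drawing of width at most $4w/a$.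
\end{proposition}

\begin{proof}
Let $W(w)=1$ for $w\le1$ and $W(w)=W(aw)+1+W(bw)$ for $w>1$. The function $W$ is nondecreasing: for $w\le w'$, either $w\le1$ and $W(w)=1\le W(w')$, or both values are given by the recursion and induction on $w'$ applies. Also $W(w)+1\le2w/a$ for $w>a$: this holds for $a<w\le1$, and for $w>1$ it follows by induction from $W(w)+1=(W(aw)+1)+(W(bw)+1)$ and $a+b=1$.

Define the \emph{standard path} as follows: from the root of a copy of $T(w')$ with $w'>1$ go to the root of its $A(w')$, from the root of a copy of $A(w')$ go to the root of one of its $T(aw')$, and stop at a leaf. A standard path that starts at the root of $T(w')$ leaves off two copies of $T(bw')$ at its first node and two copies of $T(aw')$ at its second, and then it repeats with $aw'$ in place of $w'$. So all subtrees off the path are trees $T(\cdot)$ with parameter at most $bw'$. If it starts at the root of $A(w')$, the parameters are at most $aw'$.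

We show by induction on $w$ that $T(w)$ has a left-open drawing of width at most $W(w)$. For $w\le1$ there is nothing to prove. For $w>1$ let the spine consist of the root $\rho$, the standard path from the root of $A(w)$, and the standard path from the root of one $T(bw)$; see Figure~\ref{fig:spine}. Label the other $T(bw)$ \emph{right}, and at every other internal spine node put one of the two subtrees on each side. These subtrees have parameter at most $aw$ along the first standard path and at most $b\cdot bw\le aw$ along the second; here $b^2\le a$ is used. By induction and monotonicity of $W$, Lemma~\ref{lem:spine} applies with $L=W(aw)$ and $R=W(bw)$.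

For $T^*(w)$ let the spine consist of the root and the standard path from the root of one $T(w)$. All subtrees off the spine have parameter at most $w$ and come in pairs, so the width is at most $2W(w)+1\le4w/a$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,font=\footnotesize]
\draw[thick] (0,-2.3)--(0,2.3);
\draw[thick,dotted] (0,2.3)--(0,2.7) (0,-2.3)--(0,-2.7);
\draw[dashed] (0,0)--(-2.9,0);
\draw (0,0)--(0.4,0) (-0.4,1)--(0.4,1) (-0.4,2)--(0.4,2) (-0.4,-1)--(0.4,-1) (-0.4,-2)--(0.4,-2);
\fill (0,0) circle (2pt) node[above left] {$\rho$} (0,1) circle (1.5pt) (0,2) circle (1.5pt) (0,-1) circle (1.5pt) (0,-2) circle (1.5pt);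
\draw (0.4,-0.35) rectangle node {$T(bw)$} (3.3,0.35);
\draw (0.4,0.65) rectangle node {$T(aw)$} (2.5,1.35) (-0.4,0.65) rectangle node {$T(aw)$} (-2.5,1.35);
\draw (0.4,1.65) rectangle node {$T(abw)$} (1.6,2.35) (-0.4,1.65) rectangle node {$T(abw)$} (-1.6,2.35);
\draw (0.4,-1.35) rectangle node {$T(b^2w)$} (2.1,-0.65) (-0.4,-1.35) rectangle node {$T(b^2w)$} (-2.1,-0.65);
\draw (0.4,-2.35) rectangle node {$T(abw)$} (1.6,-1.65) (-0.4,-2.35) rectangle node {$T(abw)$} (-1.6,-1.65);
\draw[<->] (-2.5,-2.9)--node[below] {$W(aw)$} (-0.4,-2.9);
\draw[<->] (0.4,-2.9)--node[below] {$W(bw)$} (3.3,-2.9);
\end{tikzpicture}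
\caption{A left-open drawing of $T(w)$ with root $\rho$. The vertical spine continues upward through the root of $A(w)$ and downward through the root of one $T(bw)$. Each box holds a recursive drawing in its own band of rows, and the dashed ray is free.}
\label{fig:spine}
\end{figure}

\section{Counting columns in an arbitrary drawing}\label{sec:pieces}

In an arbitrary drawing the subtrees do not sit in boxes. They may wind around one another and reuse each other's columns, and a recursive lower bound can add two counts only if they refer to disjoint ranges of columns. We therefore cut the columns at a horizontal edge $vc$ into those strictly between $v$ and $c$, the column of $c$, and those beyond $c$, and we define one quantity for each of the two ranges. The \emph{column} of a node $z=(x_z,y_z)$ is $x_z$. We count distinct columns of nodes, which bounds the width from below; integrality of the coordinates is not used.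

\subsection*{Arms and spines}
A tree is \emph{full} if every internal node has exactly three children. The trees $T(w)$, $A(w)$, $T^*(w)$ and $C_h$ are full. Fix a drawing of a full tree $G$, regarded as a set of points in the plane. Every internal node other than the root has degree $4$, and so it has exactly one edge in each direction; this is what fullness is for. Write $G_v$ for the subtree rooted at $v$, and say that $v$ \emph{carries} a rooted tree $S$ if $G_v\cong S$. A non-root node is \emph{horizontal} or \emph{vertical} according to the edge to its parent.

If $u$ is a vertical node whose parent is below it, its \emph{arm} is the sequence $u=u_1,u_2,\dots,u_m$ in which $u_{i+1}$ is the child above $u_i$ and $u_m$ is a leaf. Each $u_i$ with $i<m$ has a left and a right child. Arms that go down are defined by reflection. A horizontal internal node $c$ has an upper child $c^{\uparrow}$, a lower child $c^{\downarrow}$, and a \emph{far child} opposite to its parent. Its \emph{spine} consists of $c$, the arms of $c^\uparrow$ and $c^\downarrow$ and the edges between them; it is a vertical segment. So the vertical paths that we chose in Section~\ref{sec:spine} are present in every drawing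 of a full tree.

\subsection*{Branches and pieces}
Let $z$ be a node with parent $\sigma$. The \emph{branch} $B_z$ is the union of the edge $\sigma z$ and all edges of $G_z$, minus the point $\sigma$. Let $U$ be an open set that contains the points of the edge $\sigma z$ near $\sigma$, other than $\sigma$ itself. The \emph{piece} $B_z[U]$ is the connected component of $B_z\cap U$ that contains these points: it is the part of the branch that can be reached from $\sigma$ without leaving $U$. We use the following facts, where $U\subset V$ are open sets.
\begin{itemize}
\item[(P1)] $\overline{B_z}=B_z\cup\{\sigma\}$. The branch $B_z$ is disjoint from every node outside $G_z$, from every edge other than $\sigma z$ and the edges of $G_z$, and from $B_{z'}$ if neither of $z,z'$ lies in the subtree of the other.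
\item[(P2)] $B_z[U]\subset B_z[V]$. If $z'$ is a proper descendant of $z$ whose parent $\sigma'$ lies in $B_z[V]$, then $B_{z'}[U]\subset B_z[V]$.
\item[(P3)] If $\overline{B_z[U]}$ is disjoint from $V\cap\partial U$, then $B_z[U]=B_z[V]$.
\item[(P4)] A connected subset of the drawing contains the simple polygonal arc of the drawing between any two of its points.
\end{itemize}
For (P1), any other edge has both endpoints outside $G_z$, so by planarity it can meet $\overline{B_z}$ only at $\sigma$; the last claim follows since $B_{z'}$ consists of such edges. For (P2), a connected subset of $B_z\cap V$ that meets the component $B_z[V]$ lies in it; apply this to $B_z[U]$ and to $B_{z'}[U]\cup\{\sigma'\}$. For (P3), write $P=B_z[U]$. The set $B_z\cap U$ is locally connected, so its component $P$ is both open and closed in it. As $U$ is open, $P$ is open in $B_z\cap V$. By hypothesis $\overline P\cap V\subset U$, so $P$ is also closed in $B_z\cap V$. A nonempty connected subset that is open and closed is a component. For (P4), the drawing is an embedded tree, so removing an inner point of the arc separates its two ends.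

Below, $\{x>x_v\}$ denotes the set of points $(x,y)$ with $x>x_v$, and likewise for other conditions.

\subsection*{Columns beyond a node}
Let $v$ be a horizontal internal node whose parent is to the left, and let $H=\{x>x_v\}$. Every internal node on the spine of $v$ has a right child. The \emph{extent} $E(v)$ is the number of columns of nodes in the union of the pieces $B_z[H]$, where $z$ runs over these right children. If the parent is to the right, take the mirror image. For a horizontal leaf, $E=0$. All columns counted by $E(v)$ lie strictly beyond $x_v$ as seen from the parent.

\subsection*{Columns in a corner}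
Let $u$ be a vertical node with parent $\pi$ below it and arm $u_1,\dots,u_m$, and let $l_i$ be the left child of $u_i$ for $i<m$. Put $Q=\{x<x_u,\ y>y_\pi\}$ and call $\{x<x_u,\ y=y_\pi\}$ its \emph{floor}. The pair $(u,\mathrm{left})$ is \emph{admissible} if no closure $\overline{B_{l_i}[Q]}$ meets the floor, and $\Lambda(u,\mathrm{left})$ is the number of columns of nodes in $\bigcup_{i<m}B_{l_i}[Q]$. The pair $(u,\mathrm{right})$, and both pairs for a node whose parent is above it, are defined by reflection. For a full tree $S$, let $\lambda(S)$ be the infimum of $\Lambda$ over all drawings of all full trees and all admissible pairs at vertical nodes that carry $S$, with $\inf\emptyset=\infty$. Reflections map drawings to drawings, so it suffices to consider pairs $(u,\mathrm{left})$ with the parent below.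

Thus $\lambda(S)$ is the number of columns that $S$ needs on one side of its arm when it is entered vertically and behaves as if a horizontal wall stood at the level of its parent. For a single node $\lambda=0$. Also $\lambda(C_1)=1$, since the only piece is the edge to the leaf $l_1$.

\subsection*{The channel between two arms}
Let $c$ be an internal child to the right of $v$, and let $k$ be a child above $v$. The arms of $k$ and of $c^\uparrow$ face each other across the half-strip above the edge $vc$, and both send subtrees into it. The smallest case shows what happens. Let $k$ and $c^\uparrow$ both carry $C_1$, let $z$ be the right child of $k$ and $z'$ the left child of $c^\uparrow$. We claim that $z$ or $z'$ has its column strictly between $x_v$ and $x_c$. If $z$ does not, the edge $kz$ reaches the line $x=x_c$, and it must do so above the arm of $c^\uparrow$. Then $c^\uparrow$ is lower than $k$, so the edge $c^\uparrow z'$ runs to the left at a height strictly between those of $v$ and $k$, and it must stop before the edge $vk$. In short, one side may escape over the top of the other arm, but in doing so it locks the other side in. The general statement is the same, with a Jordan curve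 in place of the edge $kz$.

\begin{lemma}[Channel lemma]\label{lem:channel}
Let $v$ be a node with a child $k$ above it and an internal child $c$ to its right, and let $\Sigma=(x_v,x_c)\times(y_v,\infty)$. Let $u_1,\dots,u_m$ be the arm of $k$ and $c_1,\dots,c_{m'}$ the arm of $c^\uparrow$. Let $P_i=B_{z_i}[\Sigma]$ for the right child $z_i$ of $u_i$ $(i<m)$, and $P'_j=B_{z'_j}[\Sigma]$ for the left child $z'_j$ of $c_j$ $(j<m')$. Then the nodes in $\bigcup_iP_i\cup\bigcup_jP'_j$ occupy at least $\min\bigl(\lambda(G_k),\lambda(G_{c^\uparrow})\bigr)$ columns, all strictly between $x_v$ and $x_c$. The same holds for the reflected configurations.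
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1,font=\small]
\fill[gray!18] (0,0)--(4,0)--(4,3.6)--(1.5,3.6)--(1.5,3)--(0,3)--cycle;
\draw[thick] (0,4.3)--(0,0)--(4,0)--(4,2.6);
\draw[dotted,thick] (4,2.6)--(4,4.3);
\draw[very thick] (0,3)--(1.5,3)--(1.5,3.6)--(4,3.6);
\draw (4,3.6)--(5,3.6) (0,1.2)--(0.7,1.2) (4,0.9)--(3,0.9) (4,1.8)--(1.2,1.8) (2,1.2)--(2,2.4);
\fill (0,0) circle (2pt) node[below] {$v$} (4,0) circle (2pt) node[below] {$c$};
\fill (0,1.2) circle (1.6pt) node[left] {$u_1=k$} (0,3) circle (1.6pt) node[left] {$u_2$} (0,4.3) circle (1.6pt) node[left] {$u_3$};
\fill (4,0.9) circle (1.6pt) node[right] {$c_1$} (4,1.8) circle (1.6pt) node[right] {$c_2$} (4,2.6) circle (1.6pt) node[right] {$c_3$};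
\fill (0.7,1.2) circle (1.3pt) (3,0.9) circle (1.3pt) (2,1.8) circle (1.3pt) (1.2,1.8) circle (1.3pt) (2,1.2) circle (1.3pt) (2,2.4) circle (1.3pt) (1.5,3) circle (1.3pt) (1.5,3.6) circle (1.3pt) (5,3.6) circle (1.3pt);
\draw[fill=white] (4,3.6) circle (1.8pt) node[above right] {$\zeta$};
\node[above] at (2.7,3.6) {$\beta$};
\end{tikzpicture}
\caption{A channel above the edge $vc$; only the relevant edges are shown. A branch at $u_2$ escapes over the arm $c_1,c_2,c_3$ along the arc $\beta$. The pieces hanging to the left of that arm are then confined to the shaded region, the interior of a Jordan curve.}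
\label{fig:channel}
\end{figure}

\begin{proof}
The boundary $\partial\Sigma$ consists of the edge $vc$ and two upward rays, from $v$ and from $c$. By (P1), $\overline{P_i}\subset B_{z_i}\cup\{u_i\}$ and $\overline{P'_j}\subset B_{z'_j}\cup\{c_j\}$ are disjoint from the edge $vc$.

\emph{Case 1: no $\overline{P_i}$ meets the line $x=x_c$.} Let $Q=\{x>x_v,\ y>y_v\}$ be the quadrant of the pair $(k,\mathrm{right})$. Then $Q\cap\partial\Sigma$ lies on the line $x=x_c$, so $P_i=B_{z_i}[Q]$ by (P3). The floor of $Q$ meets $\overline\Sigma\supset\overline{P_i}$ only in points of the edge $vc$, so $\overline{P_i}$ misses the floor. Hence $(k,\mathrm{right})$ is admissible, and the nodes in $\bigcup_iP_i$ occupy $\Lambda(k,\mathrm{right})\ge\lambda(G_k)$ columns.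

\emph{Case 2: some $\overline{P_i}$ contains a point $\zeta$ on the line $x=x_c$} (Figure~\ref{fig:channel}). Then $\zeta\in B_{z_i}\cap\overline\Sigma$. By (P1), $B_{z_i}$ misses the segment from $c$ to $c_{m'}$, so $\zeta$ lies above $c_{m'}$. The set $P_i\cup\{u_i,\zeta\}$ lies between $P_i$ and its closure and is therefore connected. By (P4) it contains a simple arc $\beta$ from $u_i$ to $\zeta$, whose inner points lie in $P_i\subset\Sigma$. So
\[
J=\beta\cup[\zeta,c]\cup[c,v]\cup[v,u_i]
\]
is a simple closed curve in $\overline\Sigma$. Recall the Jordan curve theorem: the complement of $J$ has exactly two components, the bounded interior and the unbounded exterior, and $J$ is the boundary of each. The complement of $\overline\Sigma$ is connected, unbounded and disjoint from $J$, so it lies in the exterior. The interior is thus an open subset of $\overline\Sigma$, and hence it lies in $\Sigma$.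

Each $c_j$ lies on the open segment between $c$ and $\zeta$. In a small disk around $c_j$ the curve $J$ coincides with this segment, and it cuts the disk into two halves. The right half lies outside $\overline\Sigma$ and is exterior. Since $c_j$ is also on the boundary of the interior, the left half is interior. So $P'_j$ has points in the interior of $J$. It is connected, it lies in $\Sigma$, and $J\cap\Sigma\subset B_{z_i}$ is disjoint from $B_{z'_j}$ by (P1). Therefore $P'_j$ lies in the interior of $J$, and
\[
\overline{P'_j}\cap\partial\Sigma\subset J\cap\partial\Sigma=[\zeta,c]\cup[c,v]\cup[v,u_i].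
\]
The segments $[c,v]$ and $[v,u_i]$ consist of edges that miss $B_{z'_j}\cup\{c_j\}$, so $\overline{P'_j}$ meets $\partial\Sigma$ only on the line $x=x_c$ above $c$. Let $Q'=\{x<x_c,\ y>y_c\}$ be the quadrant of $(c^\uparrow,\mathrm{left})$. Then $Q'\cap\partial\Sigma$ lies on the line $x=x_v$, so $P'_j=B_{z'_j}[Q']$ by (P3), and the floor of $Q'$ meets $\overline\Sigma$ only in points of the edge $vc$. Hence $(c^\uparrow,\mathrm{left})$ is admissible, and the nodes in $\bigcup_jP'_j$ occupy at least $\lambda(G_{c^\uparrow})$ columns.
\end{proof}

\begin{remark}\label{rem:channel}
The minimum cannot be replaced by the maximum: with $v=(0,0)$, $c=(1,0)$, a leaf $k=(0,1)$ and $c^\uparrow=(1,2)$ carrying $C_1$, the left child of $c^\uparrow$ can sit at $(0,2)$, and the channel contains no node. The proof also shows why we count pieces and not whole branches. In Case~1 the branch $B_{z_i}$ may leave $\Sigma$ to the left over the top of its own arm, come back higher up and cross to $x>x_c$; the nodes it has there lie in $Q$ but not in the channel.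
\end{remark}

\section{Two recursive inequalities}\label{sec:rec}

Both $E$ and $\Lambda$ can be bounded by looking at one horizontal child $c$ and adding three disjoint ranges of columns: those beyond $c$, the column of $c$, and those between $c$ and its parent. The last range contains a channel above the parent edge and one below it. They share the same columns, so we may take the larger of the two counts but not their sum. What faces $c$ across a channel enters through a number $\kappa$, with $\kappa=\infty$ for a wall. For a horizontal node $c$ and $\kappa_\uparrow,\kappa_\downarrow\in[0,\infty]$ we therefore put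
\[
\Phi(c;\kappa_\uparrow,\kappa_\downarrow)=1+E(c)+\max_{d\in\{\uparrow,\downarrow\}}\min\bigl(\kappa_d,\lambda(G_{c^d})\bigr)
\]
if $c$ is internal, and $\Phi(c;\kappa_\uparrow,\kappa_\downarrow)=1$ if $c$ is a leaf.

\begin{lemma}\label{lem:E}
Let $v$ be a horizontal internal node with far child $c$. Then
\[
E(v)\ge\Phi\bigl(c;\lambda(G_{v^\uparrow}),\lambda(G_{v^\downarrow})\bigr).
\]
\end{lemma}

\begin{proof}
Let the parent of $v$ be to the left and $H=\{x>x_v\}$. The edge $vc$ without $v$ lies in $H$, so $c\in B_c[H]$ and the column $x_c$ is counted by $E(v)$. This settles the case of a leaf. Let $c$ be internal. Its spine is a connected subset of $B_c\cap H$ that contains $c$, so it lies in $B_c[H]$. The parent of $c$ is to the left, so the pieces counted by $E(c)$ are taken in $\{x>x_c\}\subset H$; by (P2) they lie in $B_c[H]$. They give $E(c)$ columns greater than $x_c$. For $d\in\{\uparrow,\downarrow\}$ apply Lemma~\ref{lem:channel}, or its reflection, to $v$, $k=v^d$ and $c$. The channel lies in $H$, so (P2) gives $P_i\subset B_{z_i}[H]$ and $P'_j\subset B_c[H]$, and all these pieces are counted by $E(v)$. They give at least $\min(\lambda(G_{v^d}),\lambda(G_{c^d}))$ columns in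 $(x_v,x_c)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\fill[gray!18] (-3,0) rectangle (0,2);
\draw[dashed] (-5.6,0)--(0,0);
\draw[thick] (0,0)--(0,3.9) (0,2)--(-3,2) (-3,0.5)--(-3,3.6);
\draw (-3,2)--(-4.6,2) (-3,1.2)--(-1.9,1.2) (-3,1.2)--(-3.8,1.2) (-3,2.9)--(-2.2,2.9) (-3,2.9)--(-3.8,2.9) (0,3.1)--(-0.9,3.1);
\fill (0,0) circle (2pt) node[right] {$\pi$} (0,2) circle (2pt) node[right] {$u$} (0,3.1) circle (1.6pt) node[right] {$k$} (0,3.9) circle (1.3pt);
\fill (-3,2) circle (2pt) node[above left] {$l$} (-3,1.2) circle (1.6pt) node[above right] {$l^\downarrow$} (-3,2.9) circle (1.6pt) node[above right] {$l^\uparrow$} (-3,0.5) circle (1.3pt) (-3,3.6) circle (1.3pt);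
\node at (-0.8,0.7) {$\mathcal R$};
\node at (-1.5,3.7) {$\Sigma$};
\node[above] at (-4.9,0) {floor};
\draw[<->] (-5.6,-0.35)--node[below] {$E(l)$} (-3.15,-0.35);
\draw[<->] (-2.85,-0.35)--node[below] {channels} (-0.15,-0.35);
\end{tikzpicture}
\caption{An admissible corner to the left of the arm of $u$. The columns split into those beyond $l$, the column of $l$, and those between $l$ and $u$. The last range contains the channel $\Sigma$ above the edge $lu$ and the rectangle $\mathcal R$ below it, which is closed by the edges $lu$ and $\pi u$ and the floor.}
\label{fig:corner}
\end{figure}

\begin{lemma}\label{lem:Lambda}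
Let $u$ be a vertical internal node with parent $\pi$ below it, left child $l$ and upper child $k$. If $(u,\mathrm{left})$ is admissible, then
\[
\Lambda(u,\mathrm{left})\ge\Phi\bigl(l;\lambda(G_k),\infty\bigr).
\]
\end{lemma}

\begin{proof}
Let $Q$, $u_i$ and $l_i$ be as in the definition of $\Lambda$, so that $u_1=u$, $u_2=k$ and $l_1=l$; see Figure~\ref{fig:corner}. The edge $ul$ without $u$ lies in $Q$, so $l\in B_l[Q]$. This settles the case of a leaf. Let $l$ be internal.

\emph{Columns up to $x_l$.} Let $Y$ be the union of the spine of $l$ and the pieces counted by $E(l)$. The parent of $l$ is to the right, so $Y$ is a connected subset of $B_l\cap\{x\le x_l\}$ that contains $l$. Suppose that $Y$ has a point with $y\le y_\pi$. By (P4), $Y$ contains an arc from $l$ to that point. Before its first point with $y=y_\pi$ the arc runs in $B_l\cap Q$, hence in $B_l[Q]$, so this first point lies in $\overline{B_l[Q]}$ and on the floor. This contradicts admissibility. So $Y\subset Q$, and therefore $Y\subset B_l[Q]$. We obtain the column $x_l$ and $E(l)$ columns smaller than $x_l$.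

\emph{The upper channel.} Apply the mirror image of Lemma~\ref{lem:channel} to $u$, $k$ and $l$. Here $\Sigma=(x_l,x_u)\times(y_u,\infty)\subset Q$. By (P2), the pieces along the arm of $k$ lie in the pieces $B_{l_i}[Q]$ with $i\ge2$, and those along the arm of $l^\uparrow$ lie in $B_l[Q]$. We obtain at least $\min(\lambda(G_k),\lambda(G_{l^\uparrow}))$ columns in $(x_l,x_u)$.

\emph{The lower channel.} No escape is possible here, so no minimum appears. Let $d_1,\dots,d_{m'}$ be the arm of $l^\downarrow$ and $z_j$ the right child of $d_j$ for $j<m'$. Let $\mathcal R=(x_l,x_u)\times(y_\pi,y_u)\subset Q$. The nodes $d_j$ lie in $Y\subset Q$ and below $l$, so $P_j=B_{z_j}[\mathcal R]$ is defined, and $P_j\subset B_l[Q]$ by (P2). By (P1), $\overline{P_j}\subset B_{z_j}\cup\{d_j\}$ misses the top side of $\mathcal R$, which is the edge $lu$, and the right side, which is the edge $\pi u$. The bottom side without $\pi$ lies on the floor, which $\overline{P_j}\subset\overline{B_l[Q]}$ misses by admissibility. So $\overline{P_j}$ meets $\partial\mathcal R$ only on the line $x=x_l$. Let $Q''=\{x>x_l,\ y<y_l\}$ be the quadrant of $(l^\downarrow,\mathrm{right})$. It misses that line, so $P_j=B_{z_j}[Q'']$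 by (P3), and its floor $\{x>x_l,\ y=y_l\}$ meets $\overline{\mathcal R}$ only in points of the edge $lu$. Hence $(l^\downarrow,\mathrm{right})$ is admissible, and we obtain at least $\lambda(G_{l^\downarrow})$ columns in $(x_l,x_u)$.
\end{proof}

\begin{remark}\label{rem:adm}
Admissibility is needed. Let the root $\pi=(0,0)$ have leaves at $(\pm1,0)$, let $u=(0,1)$ have leaves at $(1,1)$ and $(0,2)$, let $l=(-2,1)$ have leaves at $(-3,1)$ and $(-2,2)$, and let $l^\downarrow=(-2,-1)$ have leaves at its three free neighboring grid points. The edge $ll^\downarrow$ crosses the floor. Here $\Lambda(u,\mathrm{left})=2$, while $\Phi(l;0,\infty)=1+1+\lambda(C_1)=3$.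
\end{remark}

\begin{example}\label{ex:lower}
For complete trees the two lemmas give the Fibonacci recurrence. Let $f_0=0$, $f_1=1$ and $f_h=1+f_{h-1}+f_{h-2}$. We claim that $\lambda(C_h)\ge f_h$ and that $E(v)\ge f_h$ for every horizontal node $v$ carrying $C_h$. For $h=0$ this is trivial, and for $h=1$ it follows from $\Phi=1$ at a leaf. For $h\ge2$, the child $c$ or $l$ in the lemmas carries $C_{h-1}$, its own children carry $C_{h-2}$, and the numbers $\kappa_d$ are at least $f_{h-1}\ge f_{h-2}$. So $\Phi\ge1+f_{h-1}+f_{h-2}$. The root of $C_{h+1}$ has a horizontal child, so the width is at least $1+f_h\ge\phi^h$, which matches Example~\ref{ex:upper} up to a constant factor.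
\end{example}

\section{The lower bound}\label{sec:lower}

For complete trees one sequence bounds both $E$ and $\lambda$. For $T(w)$ the three subtrees of a node differ, and we must follow each of them through each of the three positions. The target is statement (vi) below: a copy of $T(w)$ that is entered horizontally accounts for $w$ columns. Its two cases are the two placements of Section~\ref{sec:trees}. It needs a hypothesis on what faces the node across the channels, namely $\kappa_d\ge aw$, because $aw$ is the most that we want to collect from a channel. Statements (i)--(v) supply the terms of $\Phi$ and verify this hypothesis one level up.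

\begin{proposition}\label{prop:lower}
Let $w>1$. In every drawing of every full tree the following hold, where $c$ is a horizontal node.
\begin{itemize}
\item[(i)] If $c$ carries $A(w)$, then $E(c)\ge aw$.
\item[(ii)] $\lambda(A(w))\ge aw$.
\item[(iii)] If the far child of $c$ carries $A(w)$ and $c^\uparrow,c^\downarrow$ carry $T(bw)$, then $E(c)\ge aw+abw$.
\item[(iv)] If $c$ carries $T(w)$, then $E(c)\ge bw$.
\item[(v)] $\lambda(T(w))\ge bw$.
\item[(vi)] If $c$ carries $T(w)$ and $\kappa_\uparrow,\kappa_\downarrow\in[aw,\infty]$, then $\Phi(c;\kappa_\uparrow,\kappa_\downarrow)\ge w$.
\end{itemize}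
\end{proposition}

\begin{proof}
We use induction on $w$. Let $w'\in\{aw,bw\}$. If $w'>1$, all six statements hold for $w'$. If $w'\le1$, then $T(w')$ is a single node, with $\lambda=0>bw'-1$ and $\Phi=1\ge w'$. Both cases are covered by the following two statements.
\begin{itemize}
\item[(H1)] $\lambda(T(w'))\ge bw'-1$, and $\lambda(T(w'))\ge bw'\ge aw'$ if $w'>1$.
\item[(H2)] If a horizontal node $g$ carries $T(w')$, then $\Phi(g;\kappa_\uparrow,\kappa_\downarrow)\ge w'$, provided that $\kappa_\uparrow,\kappa_\downarrow\ge aw'$ in the case $w'>1$.
\end{itemize}
We prove (i)--(vi) in order, so each may use the earlier ones for $w$ itself. In (i), (iii), (iv) and (vi), $g$ is the far child of $c$, which is horizontal. In (ii) and (v), $(u,\mathrm{left})$ is an admissible pair with $l$ and $k$ as in Lemma~\ref{lem:Lambda}.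

(i) All children of $c$ carry $T(aw)$. Lemma~\ref{lem:E} gives $E(c)\ge\Phi(g;\kappa,\kappa)$ with $\kappa=\lambda(T(aw))$. If $aw>1$, then $\kappa\ge a\cdot aw$ by (H1). So (H2) gives $E(c)\ge aw$.

(ii) Let $u$ carry $A(w)$, so that $l$ and $k$ carry $T(aw)$. Lemma~\ref{lem:Lambda} gives $\Lambda(u,\mathrm{left})\ge\Phi(l;\kappa,\infty)$ with the same $\kappa$, and (H1) and (H2) give $\Lambda(u,\mathrm{left})\ge aw$.

(iii) The node $g$ is internal, its children carry $T(aw)$, and $E(g)\ge aw$ by (i). By (H1), $\lambda(T(aw))\ge abw-1$ and $\lambda(T(bw))\ge b^2w-1\ge abw-1$. Lemma~\ref{lem:E} gives $E(c)\ge1+aw+(abw-1)$.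

(iv) One child of $c$ carries $A(w)$ and the other two carry $T(bw)$. If the former is $g$, then $E(c)\ge aw+abw\ge bw$ by (iii) and~\eqref{eq:ab}. Otherwise $g$ carries $T(bw)$, and $c^\uparrow,c^\downarrow$ carry $A(w)$ and $T(bw)$ in some order. If $bw>1$, then
\begin{equation}\label{eq:kappa}
\lambda(A(w))\ge aw\ge a\cdot bw\qquad\text{and}\qquad\lambda(T(bw))\ge a\cdot bw
\end{equation}
by (ii) and (H1). Lemma~\ref{lem:E} and (H2) with $w'=bw$ give $E(c)\ge bw$.

(v) Let $u$ carry $T(w)$. If $l$ carries $A(w)$, we use the lower channel: Lemma~\ref{lem:Lambda}, (i), (H1) and~\eqref{eq:ab} give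
\[
\Lambda(u,\mathrm{left})\ge1+E(l)+\lambda(T(aw))\ge1+aw+(abw-1)\ge bw.
\]
Otherwise $l$ carries $T(bw)$ and $k$ carries $A(w)$ or $T(bw)$. If $bw>1$, then $\lambda(G_k)\ge a\cdot bw$ by~\eqref{eq:kappa}. So $\Lambda(u,\mathrm{left})\ge\Phi(l;\lambda(G_k),\infty)\ge bw$ by (H2).

(vi) Suppose first that the child carrying $A(w)$ is $c^d$ with $d\in\{\uparrow,\downarrow\}$. Then $E(c)\ge bw$ by (iv), and $\min(\kappa_d,\lambda(A(w)))\ge aw$ by (ii) and the hypothesis. So $\Phi\ge1+bw+aw>w$. Suppose next that it is $g$. Then $E(c)\ge aw+abw$ by (iii). Both $c^\uparrow$ and $c^\downarrow$ carry $T(bw)$, with $\lambda(T(bw))\ge b^2w-1$ by (H1), and $\kappa_d\ge aw\ge b^2w$. So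
\[
\Phi\ge1+aw+abw+(b^2w-1)=aw+b(a+b)w=w.\qedhere
\]
\end{proof}

The inequality $a\le b$ entered through (H1) and (iii). The inequality $b^2\le a$ entered through $a+ab\ge b$, in (iv) and (v), and through $\kappa_d\ge b^2w$ in (vi). If $a<b^2$, placing $A(w)$ in the far position yields only the bound $aw+abw<bw$, and the induction does not close.

The proposition speaks of nodes that have a parent, and it counts columns only. This is the reason for passing from $T(w)$ to $T^*(w)$.

\begin{corollary}\label{cor:star}
For $w>1$, every drawing of $T^*(w)$ has width and height at least $1+bw$.
\end{corollary}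

\begin{proof}
The three edges at the root point in different directions, so at least one is horizontal and at least one is vertical. Let $v$ be a horizontal child. It carries $T(w)$, and the columns counted by $E(v)$ differ from $x_v$, so the width is at least $1+E(v)\ge1+bw$ by Proposition~\ref{prop:lower}(iv). Rotation by $90^\circ$ gives another drawing of $T^*(w)$, whose width is the height of the given one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality $p>\log_3\phi$ is Lemma~\ref{lem:exponent}. Given $n\ge1$, let $w=a(2n/9)^{p}$, so that $bw=c_1n^p$ and $\frac92(w/a)^q=n$. If $w\le1$, then $c_1n^p\le1$ and any $n$-node ternary tree has the required property. If $w>1$, then $|T^*(w)|\le n$ by Lemma~\ref{lem:size}. Attach a path of $n-|T^*(w)|$ new nodes below a leaf of $T^*(w)$. The result is an $n$-node ternary tree, and each of its drawings contains a drawing of $T^*(w)$. By Corollary~\ref{cor:star} both sides are at least $bw=c_1n^p$. Since $n^p/n^{\log_3\phi}\to\infty$, no constant $c$ satisfies $c_1n^p\le c\,n^{\log_3\phi}$ for all $n$.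
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Lemma~\ref{lem:size} gives $N=\Theta(w^q)$ and, explicitly, $a(2N/9)^p\le w\le(N/4)^p$. By Corollary~\ref{cor:star}, both sides of every drawing are at least $bw\ge c_1N^p$. By Proposition~\ref{prop:upper}, there is a drawing of width at most $4w/a\le\frac4a(N/4)^p$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CFP}
Barbara Covella, Fabrizio Frati and Maurizio Patrignani,
\emph{On the Area Requirements of Planar Straight-Line Orthogonal Drawings of Ternary Trees},
arXiv:1902.11044 (2019).

\end{thebibliography}
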